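\title{Conjugacy of minimal compact systems is a complete orbit equivalence relation}

\begin{abstract}
We prove a conjecture of Sabok: the conjugacy relation of minimal homeomorphisms of compact metrizable spaces is a complete orbit equivalence relation. More generally, every orbit equivalence relation is Borel reducible to every equivalence relation on minimal systems that lies between conjugacy and homeomorphism of phase spaces, and the reduction takes values in almost one-to-one extensions of one fixed Cantor minimal system. The systems are obtained by inserting a cone into certain fibers over a group extension; homeomorphisms of the cones are induced by translations of the group, which are found with Hall's marriage theorem. For zero-dimensional minimal systems conjugacy is not complete.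
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{minimal compact system} is a pair $(X,T)$, where $X$ is a nonempty compact metrizable space, $T\colon X\to X$ is a homeomorphism, and every orbit $\{T^nx:n\in\mathbb Z\}$ is dense. Equivalently, $X$ is the only nonempty closed set $Y\subseteq X$ with $TY=Y$. Two systems $(X,T)$ and $(X',T')$ are \emph{conjugate} if there is a homeomorphism $\phi\colon X\to X'$ with $\phi\circ T=T'\circ\phi$. This paper determines how hard it is to classify minimal compact systems up to conjugacy.

\subsection*{The space of minimal systems}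
For any space $Y$ let $S$ be the shift on $Y^{\mathbb Z}$, $(Sy)_n=y_{n+1}$. Let $Q=[0,1]^{\mathbb N}$ be the Hilbert cube and $\Omega=Q^{\mathbb Z}$. Every compact metrizable space $X$ has an embedding $\eta\colon X\to Q$, and $x\mapsto(\eta(T^nx))_{n\in\mathbb Z}$ is a conjugacy from $(X,T)$ onto a closed $S$-invariant subset of $\Omega$. So all minimal compact systems occur, up to conjugacy, in
\[
\mathcal M=\{X\in\mathcal K(\Omega): X\neq\emptyset,\ SX=X,\ S|_X \text{ is minimal}\}.
\]
Here $\mathcal K(Y)$, for $Y$ compact metrizable, is the space of compact subsets of $Y$ with the Vietoris topology, generated by the sets $\{K:K\subseteq O\}$ and $\{K:K\cap O\neq\emptyset\}$ with $O\subseteq Y$ open; it is compact and metrizable. The set $\mathcal M$ is Borel: $SX=X$ is a closed condition, and by compactness minimality says that for each $U$ in a countable base of $\Omega$, either $X\cap U=\emptyset$ or $X\subseteq\bigcup_{|i|\le n}S^iU$ for some $n$. Thus $\mathcal M$ is a standard Borel space, and the \emph{conjugacy relation of minimal compact systems} is the relation on $\mathcal M$ that relates $X$ and $X'$ when $(X,S|_X)$ and $(X',S|_{X'})$ are conjugate.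

\subsection*{Borel reducibility}
Let $E$ and $E'$ be equivalence relations on standard Borel spaces $Z$ and $Z'$. Then $E$ is \emph{Borel reducible} to $E'$ if there is a Borel map $\psi\colon Z\to Z'$ with $z_1\,E\,z_2\iff\psi(z_1)\,E'\,\psi(z_2)$. In that case $E'$-classes serve as complete invariants for $E$, and the invariant is computed in a Borel way. An \emph{orbit equivalence relation} is the relation of lying in the same orbit for a Borel action of a Polish group on a standard Borel space. Such relations arise whenever the objects sit inside one universal object and every isomorphism between two of them extends to a symmetry of the universal object. A relation $E$ is a \emph{complete orbit equivalence relation} if it is Borel reducible to some orbit equivalence relation and every orbit equivalence relation is Borel reducible to it: $E$ is as complicated as a classification problem of this kind can be. The problem is the following conjecture of Sabok, which we take from Li and Peng \cite{LP}.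

\begin{quote}
\emph{The conjugacy relation of minimal compact systems is a complete orbit equivalence relation.}
\end{quote}

Without minimality the lower bound is immediate. The systems $(K,\mathrm{id})$ and $(K',\mathrm{id})$ are conjugate exactly when $K$ and $K'$ are homeomorphic, and homeomorphism of compact metrizable spaces is complete by a theorem of Zielinski \cite{Zielinski}. Minimality removes this argument: the identity is minimal only on a point, and a given space need not carry any minimal homeomorphism (every homeomorphism of $[0,1]$ has a fixed point). Minimal systems are also rigid. A conjugacy $\phi$ satisfies $\phi(T^nx)=T'^n\phi(x)$, so it is determined by its value at one point. Finally, the simplest classes are simple: a finite minimal system is a cyclic permutation, classified by its number of points, and a zero-dimensional one is determined by a countable Boolean algebra with an automorphism. All this suggests that the conjecture could fail. In its favor, nothing in the definition limits how complicated the phase space can be near a point, and one may hope to hide an arbitrary compact space inside a minimal system. We show that this can be done in spite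 of the rigidity.

\subsection*{Results}
\begin{theorem}\label{thm:main}
The conjugacy relation on $\mathcal M$ is a complete orbit equivalence relation.
\end{theorem}

The proof gives more. A \emph{Cantor minimal system} is a minimal system whose phase space is a Cantor set. A minimal system $(X,\tau)$ is an \emph{almost one-to-one extension} of $(B,T)$ if there is a continuous surjection $\pi\colon X\to B$ with $\pi\tau=T\pi$ such that the points $x$ with $\pi^{-1}(\pi(x))=\{x\}$ are dense in $X$. Systems $(X,T)$ and $(X',T')$ are \emph{flip conjugate} if $(X,T)$ is conjugate to $(X',T')$ or to $(X',T'^{-1})$, and \emph{topologically orbit equivalent} if some homeomorphism $X\to X'$ carries orbits onto orbits.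

\begin{theorem}\label{thm:sandwich}
Let $R$ be any equivalence relation on $\mathcal M$ such that conjugate systems are $R$-related and $R$-related systems have homeomorphic phase spaces. Then every orbit equivalence relation is Borel reducible to $R$. Moreover, the reduction can take values in almost one-to-one extensions of one fixed Cantor minimal system. In particular, flip conjugacy and homeomorphism of phase spaces, restricted to $\mathcal M$, are complete orbit equivalence relations, and every orbit equivalence relation is Borel reducible to topological orbit equivalence on $\mathcal M$.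
\end{theorem}

Let $S_\infty$ be the Polish group of all permutations of $\mathbb N$, with the topology of pointwise convergence.

\begin{proposition}\label{prop:zero}
On the Borel set of zero-dimensional $X\in\mathcal M$, conjugacy is Borel reducible to an $S_\infty$-orbit equivalence relation, hence is not complete.
\end{proposition}

So phase spaces of positive dimension are necessary in Theorem~\ref{thm:main}. The proof of Theorem~\ref{thm:sandwich} shows that little more is needed: almost one-to-one extensions of a single Cantor minimal system, whose nondegenerate components are mutually homeomorphic cones, suffice.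

Section~\ref{sec:tools} recalls the tools and proves the upper bounds. The lower bound is a Borel map $K\mapsto\Phi(K)\in\mathcal M$ such that homeomorphic spaces give conjugate systems and the phase space of $\Phi(K)$ determines $K$. Section~\ref{sec:blowup} inserts a space $Z$ as a fiber over a minimal system and shows why the most direct construction fails; Section~\ref{sec:base} repairs it up to a finite matching problem; Section~\ref{sec:cones} solves that problem when $Z$ is a cone; Section~\ref{sec:recover} recovers $K$ from a suitable cone. Sections~\ref{sec:proof} and~\ref{sec:zero} prove the theorems and Proposition~\ref{prop:zero}.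

\section{Tools and upper bounds}\label{sec:tools}

We write $\cong$ for ``homeomorphic'', and use on $Q$ the metric $\rho(u,u')=\sum_{i\ge1}2^{-i}|u_i-u'_i|\le1$. A closed subset $A$ of a Hilbert cube $Q'$ is a \emph{Z-set} if there are continuous maps $Q'\to Q'\setminus A$ arbitrarily close to the identity. If $A\subseteq Q$ is compact, then $A\times\{0\}$ is a Z-set in the Hilbert cube $Q\times[0,1]$, by the maps $(u,t)\mapsto(u,\max(t,\varepsilon))$. The following results are used without proof.

\begin{theorem}[Zielinski \cite{Zielinski}]\label{thm:Z}
The homeomorphism relation on nonempty compact subsets of $Q$ is a complete orbit equivalence relation.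
\end{theorem}

\begin{theorem}[Anderson]\label{thm:A}
A homeomorphism between two Z-sets of the Hilbert cube extends to a homeomorphism of the cube onto itself.
\end{theorem}

\begin{theorem}[{\cite[Theorem 12.13]{Kechris}}]\label{thm:S}
There are Borel maps $\xi_i\colon\mathcal K(Q)\setminus\{\emptyset\}\to Q$, $i\ge1$, such that $\xi_i(K)\in K$ and $\{\xi_i(K):i\ge1\}$ is dense in $K$.
\end{theorem}

\begin{theorem}[Hall's marriage theorem]\label{thm:Hall}
Let $\sim$ be a relation between finite sets $I$ and $I'$, and for $A\subseteq I$ let $N(A)=\{\alpha'\in I':\alpha\sim\alpha'\text{ for some }\alpha\in A\}$. If $|N(A)|\ge|A|$ for all $A\subseteq I$, there is an injection $\gamma\colon I\to I'$ with $\alpha\sim\gamma(\alpha)$ for all $\alpha$.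
\end{theorem}

\begin{theorem}[Hjorth \cite{Hjorth}]\label{thm:H}
Some orbit equivalence relation is not Borel reducible to any $S_\infty$-orbit equivalence relation.
\end{theorem}

The compact sets that we construct will be closures of sequences of points depending on a parameter, and the next lemma shows that they depend on the parameter in a Borel way.

\begin{lemma}\label{lem:borel}
Let $Z$ be a standard Borel space, $Y$ a compact metric space, and $(x_m)$ a countable family of Borel maps $Z\to Y$. Then $z\mapsto\overline{\{x_m(z)\}_m}$ is a Borel map $Z\to\mathcal K(Y)$.
\end{lemma}

\begin{proof}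
Since $\mathcal K(Y)$ is second countable, its Borel sets are generated by the sets $\{K\subseteq O\}$ and $\{K\cap O\ne\emptyset\}$. The second kind suffices: for $O\neq Y$, a compact $K$ is not contained in $O$ if and only if it meets the open $1/n$-neighborhood of $Y\setminus O$ for every $n$. The preimage of $\{K\cap O\neq\emptyset\}$ is $\bigcup_m x_m^{-1}(O)$.
\end{proof}

For the upper bound we code a system by the graph of its map and use Theorem~\ref{thm:A} to extend conjugacies to one fixed cube. The extra factor $[0,1]$ below is there only to turn every $X\in\mathcal M$ into a Z-set.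

\begin{proposition}\label{prop:upper}
Conjugacy, flip conjugacy and homeomorphism of phase spaces on $\mathcal M$ are Borel reducible to orbit equivalence relations.
\end{proposition}

\begin{proof}
Let $Q'=\Omega\times[0,1]$, a Hilbert cube. The group $H$ of homeomorphisms of $Q'$, with the topology of uniform convergence, is Polish and acts continuously on $\mathcal K(Q'\times Q')$ by $h\cdot\Gamma=(h\times h)(\Gamma)$. For $X\in\mathcal M$ let
\[
\Gamma_X=\{((x,0),(Sx,0)):x\in X\}.
\]
This is the image of $X$ under a fixed continuous map $\Omega\to Q'\times Q'$, so $X\mapsto\Gamma_X$ is continuous.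

Suppose $h\cdot\Gamma_X=\Gamma_{X'}$. Projecting to the first factor gives $h(X\times\{0\})=X'\times\{0\}$, so $h(x,0)=(\phi(x),0)$ for a homeomorphism $\phi\colon X\to X'$. The pair $((\phi(x),0),(\phi(Sx),0))$ lies in $\Gamma_{X'}$, which means $\phi(Sx)=S\phi(x)$. Conversely, a conjugacy $\phi$ gives a homeomorphism $X\times\{0\}\to X'\times\{0\}$ of Z-sets, which extends to some $h\in H$ by Theorem~\ref{thm:A}, and $h\cdot\Gamma_X=\Gamma_{X'}$.

For flip conjugacy let $H\times\mathbb Z/2$ act, with $\mathbb Z/2$ exchanging the two factors of $Q'\times Q'$. The exchange commutes with $h\times h$ and turns $\Gamma_{X'}$ into the graph of $S^{-1}$ on $X'\times\{0\}$, so the argument above applies to both cases. For homeomorphism of phase spaces use $X\mapsto X\times\{0\}$ and the action of $H$ on $\mathcal K(Q')$.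
\end{proof}

\section{Blowing up orbits}\label{sec:blowup}

To hide a compact space $Z$ in a minimal system we imitate the closure of the graph of $\sin(1/x)$, which contains an interval over the point of discontinuity. A function on a minimal system that oscillates through all of $Z$ near certain points has a graph whose closure contains $Z$ over these points; recording the function along whole orbits makes the closure invariant.

Throughout this section $(B,T)$ is a minimal system and $\Sigma\subseteq B$ is a nonempty closed set such that
\begin{equation}\label{eq:once}
\text{for each } b\in B \text{ there is at most one } n\in\mathbb Z \text{ with } T^nb\in\Sigma .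
\end{equation}
Let $B_{\mathrm{reg}}$ be the set of points whose orbit misses $\Sigma$. Let $(Z,d)$ be a nonempty compact metric space. A continuous map $f\colon B\setminus\Sigma\to Z$ is \emph{fully oscillating} if for all $b\in\Sigma$ and $z\in Z$ there are $b^k\in B_{\mathrm{reg}}$ with $b^k\to b$ and $f(b^k)\to z$. Put
\[
X(f)=\{(b,e)\in B\times Z^{\mathbb Z}:\ e_n=f(T^nb)\text{ for all } n \text{ with } T^nb\notin\Sigma\},
\]
and let $\tau(b,e)=(Tb,Se)$ and $\pi(b,e)=b$. Then $\tau X(f)=X(f)$ and $\pi\tau=T\pi$.

\begin{lemma}\label{lem:blowup}
Let $f$ be fully oscillating.
\begin{enumerate}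
\item[(i)] The fiber $\pi^{-1}(b)$ is one point if $b\in B_{\mathrm{reg}}$. If $T^nb\in\Sigma$, then $(b,e)\mapsto e_n$ is a homeomorphism $\pi^{-1}(b)\to Z$.
\item[(ii)] $(X(f),\tau)$ is a minimal compact system and an almost one-to-one extension of $(B,T)$.
\item[(iii)] If $B$ is totally disconnected and $Z$ is connected, the connected components of $X(f)$ are the fibers of $\pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $T^nb\in\Sigma$, then by \eqref{eq:once} all coordinates of $e$ except $e_n$ are determined by $b$, and $e_n\in Z$ is free.

(ii) The set $X(f)$ is closed. Indeed, let $(b^k,e^k)\in X(f)$ converge to $(b,e)$ and let $T^nb\notin\Sigma$. As $\Sigma$ is closed, $T^nb^k\notin\Sigma$ for large $k$, so $e_n=\lim f(T^nb^k)=f(T^nb)$.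

Next, $\pi^{-1}(B_{\mathrm{reg}})$ is dense in $X(f)$. Let $(b,e)\in X(f)$ with $b\notin B_{\mathrm{reg}}$; applying a power of $\tau$ we may assume $b\in\Sigma$. Choose $b^k\in B_{\mathrm{reg}}$ with $b^k\to b$ and $f(b^k)\to e_0$. For $n\neq0$ we have $T^nb\notin\Sigma$ by \eqref{eq:once}, so $f(T^nb^k)\to f(T^nb)=e_n$. Hence the points over $b^k$ converge to $(b,e)$.

Let $Y\subseteq X(f)$ be nonempty, closed and invariant. Then $\pi(Y)=B$ by minimality of $B$, so $Y$ contains the unique point over each $b\in B_{\mathrm{reg}}$. These points are dense, so $Y=X(f)$. The same density says that $\pi$ is almost one-to-one.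

(iii) The fibers are connected by (i), and $\pi$ maps each component to a connected subset of $B$, which is a point.
\end{proof}

Hypothesis \eqref{eq:once} cannot be dropped in (ii): the approximating points $b^k$ control one free coordinate, and full oscillation says nothing about two at once. We now ask when a homeomorphism $Z\to Z'$ induces a conjugacy. An \emph{automorphism} of $(B,T)$ is a homeomorphism of $B$ commuting with $T$.

\begin{lemma}\label{lem:lift}
Let $f\colon B\setminus\Sigma\to Z$ and $f'\colon B\setminus\Sigma\to Z'$ be fully oscillating, $g\colon Z\to Z'$ a homeomorphism, and $\lambda$ an automorphism of $(B,T)$ with $\lambda\Sigma=\Sigma$. Suppose that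
\begin{equation}\label{eq:asymp}
d'\bigl(f'(\lambda b^k),\,g(f(b^k))\bigr)\to0
\end{equation}
for every sequence $b^k\in B\setminus\Sigma$ converging to a point of $\Sigma$. Then $X(f)$ and $X(f')$ are conjugate.
\end{lemma}

\begin{proof}
For $(b,e)\in X(f)$ let $\Theta(b,e)=(\lambda b,e')$, where $e'_n=f'(\lambda T^nb)$ if $T^nb\notin\Sigma$ and $e'_n=g(e_n)$ if $T^nb\in\Sigma$. Since $\lambda T^n=T^n\lambda$ and $\lambda\Sigma=\Sigma$, we have $T^n\lambda b\in\Sigma$ if and only if $T^nb\in\Sigma$. So $\Theta(b,e)\in X(f')$, and by Lemma~\ref{lem:blowup}(i) $\Theta$ maps the fiber over $b$ bijectively onto the fiber over $\lambda b$: both are points, or the map is $g$. Thus $\Theta$ is a bijection. The formula for $e'_{n+1}$ at $(b,e)$ is the formula for $e'_n$ at $\tau(b,e)$, so $\Theta\tau=\tau\Theta$.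

A continuous bijection of compact metrizable spaces is a homeomorphism, so it remains to prove continuity, and by equivariance it suffices to treat the coordinate $e'_0$. Let $(b^k,e^k)\to(b,e)$ in $X(f)$. If $b\notin\Sigma$, then $b^k\notin\Sigma$ for large $k$ and $f'(\lambda b^k)\to f'(\lambda b)$. Let $b\in\Sigma$. For the indices $k$ with $b^k\in\Sigma$ we have $e'^k_0=g(e^k_0)$. For the others, $e^k_0=f(b^k)$ and $e'^k_0=f'(\lambda b^k)$, so $d'(e'^k_0,g(e^k_0))\to0$ by \eqref{eq:asymp}. In both cases $e'^k_0\to g(e_0)=e'_0$.
\end{proof}

The smallest choice of $\Sigma$ is one point. Let $(W,S)$ be a Cantor minimal system and $w^*\in W$. The point $w^*$ is not periodic, because a finite dense orbit would make $W$ finite. Choose clopen sets $W=V_1\supsetneq V_2\supsetneq\cdots$ forming a neighborhood base at $w^*$ and put $D_j=V_j\setminus V_{j+1}$. The sets $D_j$ are nonempty and clopen, hence uncountable, they partition $W\setminus\{w^*\}$, and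
\begin{equation}\label{eq:Dj}
\text{for } w^k\in D_{j_k}:\qquad w^k\to w^*\iff j_k\to\infty .
\end{equation}

\begin{example}\label{ex:first}
Take $B=W$, $\Sigma=\{w^*\}$, $Z=[0,1]$. Let $(z_j)$ be a sequence in $Z$ all of whose tails are dense, and let $f=z_j$ on $D_j$. Fix points $w^j\in D_j$ outside the countable orbit of $w^*$; they show that $f$ is fully oscillating. So $X(f)$ is a minimal system whose nondegenerate components are arcs, one over each point of the orbit of $w^*$.

Let $f'$ come from a second such sequence $(z'_j)$, and let $\Theta\colon X(f)\to X(f')$ be a conjugacy. It maps components to components, hence fibers to fibers, and so induces an automorphism $\lambda$ of $W$. Arcs go to arcs, so $\lambda w^*=S^nw^*$ for some $n$; replacing $\Theta$ by $\tau^{-n}\Theta$ we get $\lambda w^*=w^*$, and then $\lambda$ is the identity on a dense orbit, hence everywhere. Let $g\colon Z\to Z$ be the restriction of $\Theta$ to the fiber over $w^*$. If $z_j\to z$ along a subsequence, the points over $w^j$ converge to the point over $w^*$ with $e_0=z$, and continuity of $\Theta$ gives $z'_j\to g(z)$. By compactness, $|z'_j-g(z_j)|\to0$.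

Now let $(q_i)$ enumerate the rationals in $[0,1]$ and take $z=(0,q_1,0,q_2,\dots)$ and $z'=(q_1,0,q_2,0,\dots)$. At odd $j$ the condition reads $|q_i-g(0)|\to0$, which is false. So $X(f)$ and $X(f')$ are not conjugate, although $Z=Z'$.
\end{example}

The system in Example~\ref{ex:first} remembers the order in which the dense sequence visits $Z$, and a dense sequence chosen by Theorem~\ref{thm:S} is not respected by homeomorphisms. The cause is the rigidity noted in the introduction: the only automorphism preserving $\Sigma$ is the identity. We need a base with many automorphisms preserving $\Sigma$, enough to encode every homeomorphism $g$.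

\section{A base system with many automorphisms}\label{sec:base}

Automorphisms come for free in a group extension. If $G$ is a compact group and $c\colon W\to G$ is continuous, then $T(w,y)=(Sw,\,y\,c(w))$ is a homeomorphism of $W\times G$, with inverse $(w,y)\mapsto(S^{-1}w,\,y\,c(S^{-1}w)^{-1})$, and it commutes with the left translations
\[
\lambda_\gamma(w,y)=(w,\gamma y),\qquad\gamma\in G,
\]
because $T$ multiplies on the right. All $\lambda_\gamma$ preserve $\{w^*\}\times G$. What is not automatic is minimality of $T$, which Lemma~\ref{lem:blowup} needs.

\begin{lemma}\label{lem:base}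
Let $G=\prod_{j\ge1}G_j$ be a nonabelian product of finite groups. There are a Cantor minimal system $(W,S)$ and a continuous $c\colon W\to G$ such that $T(w,y)=(Sw,\,y\,c(w))$ is minimal on $B=W\times G$. Moreover, $B$ is a Cantor set.
\end{lemma}

We take for $W$ the orbit closure of a sequence $\bar w\in G^{\mathbb Z}$, with $c(w)=w_0$. Then
\begin{equation}\label{eq:Tn}
T^n(\bar w,1)=(S^n\bar w,\ \bar w_0\bar w_1\cdots\bar w_{n-1})\qquad(n\ge1),
\end{equation}
so we need times $n$ at which $S^n\bar w$ returns close to $\bar w$ while the product of the first $n$ letters is close to a prescribed element of $G$. We repeat a long word many times to get the returns, and use the single letters between the repetitions to steer the product.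

\begin{proof}
For a finite word $u$ over the alphabet $G$ let $\ell(u)$ be its length and $\|u\|\in G$ the product of its letters in order. We define words $u_k$, $v_k$ and $\beta_k=u_kv_k$. Let $u_1=v_1$ be the one-letter word $1$. Given $u_k,v_k$, choose $g_1,\dots,g_r\in G$ whose projections exhaust the finite group $G_1\times\dots\times G_k$, put $g_0=1$, and let $a_i$ be the letter $\|v_k\|^{-1}g_{i-1}^{-1}g_i\|u_k\|^{-1}$. Define
\[
u_{k+1}=\beta_k\,1\,u_k,\qquad v_{k+1}=(v_ka_1u_k)(v_ka_2u_k)\cdots(v_ka_ru_k)\,v_k .
\]
Then $\beta_{k+1}=\beta_k\,1\,\beta_k\,a_1\,\beta_k\cdots a_r\,\beta_k$. The word $u_k$ is a proper suffix of $u_{k+1}$ and $v_k$ is a proper prefix of $v_{k+1}$, so there is a unique $\bar w\in G^{\mathbb Z}$ that reads $\beta_k$ on the interval $J_k=[-\ell(u_k),\ell(v_k))$ for every $k$. Let $W$ be the orbit closure of $\bar w$, let $c(w)=w_0$, and put $p_k=\ell(\beta_k)+1$.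

\emph{$W$ is minimal.} By induction on $m\ge k$, the word $\beta_m$ consists of copies of $\beta_k$ separated by single letters. Every window of length $2p_k$ in $\bar w$ lies in some $\beta_m$, where copies of $\beta_k$ start every $p_k$ places, so it contains a copy of $\beta_k$. Let $x=\lim_i S^{n_i}\bar w\in W$. Each $S^{n_i}\bar w$ contains $\beta_k$ in the window $[0,2p_k)$; along a subsequence it does so at the same position, and then $x$ contains $\beta_k$ there. So for each $k$ some shift of $x$ agrees with $\bar w$ on $J_k$. Hence $\bar w$ lies in the orbit closure of $x$, which is therefore $W$.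

\emph{$T$ is minimal.} By Zorn's lemma $B$ contains a nonempty closed invariant set $N$ on which $T$ is minimal. Its projection to $W$ is onto, so $(\bar w,y)\in N$ for some $y$; put $N'=\lambda_y^{-1}N$, a closed invariant set containing $(\bar w,1)$. Fix $k$ and $1\le i\le r$. The sequence $\bar w_0\bar w_1\cdots$ begins with $v_{k+1}$, and each bracket $v_ka_iu_k$ has length $p_k$ and product $g_{i-1}^{-1}g_i$. So $\bar w_0\cdots\bar w_{ip_k-1}=g_i$, and $S^{ip_k}\bar w$ reads $u_kv_k$ on $J_k$. Given $g\in G$, choose for each $k$ an index $i$ such that $g_i$ and $g$ agree in the first $k$ coordinates. By \eqref{eq:Tn} the points $T^{ip_k}(\bar w,1)$ converge to $(\bar w,g)$ as $k\to\infty$. Thus $N'\supseteq\{\bar w\}\times G$, and applying $T^n$ we get $N'\supseteq\{S^n\bar w\}\times G$ for all $n$. The union of these sets is dense, so $N'=B$ and $N=\lambda_yB=B$.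

\emph{$W$ and $B$ are Cantor sets.} Both are compact, metrizable and zero-dimensional. If $W$ had a finite number $q$ of points, it would be one periodic orbit and $T^q(\bar w,y)=(\bar w,yh)$ for a fixed $h\in G$. The orbit of $(\bar w,1)$ would meet the clopen set $\{\bar w\}\times G$ in $\{\bar w\}\times\{h^n:n\in\mathbb Z\}$, so $\{h^n\}$ would be dense and $G$ abelian. So $W$ and $B$ are infinite; this is the only use of the hypothesis that $G$ is nonabelian. An infinite minimal system has no isolated point: the translates of an isolated point form an open cover, which by compactness makes the system finite.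
\end{proof}

Now let $I_1,I_2,\dots$ be nonempty finite sets, at least one with three or more elements, and fix $o_j\in I_j$. Let $G=\prod_j\operatorname{Sym}(I_j)$, and take $(W,S)$ and $(B,T)$ from Lemma~\ref{lem:base}. Fix $w^*\in W$ and sets $D_j$ as in \eqref{eq:Dj}, and let $\Sigma=\{w^*\}\times G$. The first coordinate of $T^n(w,y)$ is $S^nw$ and $w^*$ is not periodic, so \eqref{eq:once} holds, and $B_{\mathrm{reg}}$ consists of the $(w,y)$ with $w$ outside the orbit of $w^*$.

Over $D_j$ we replace the single value $z_j$ of Example~\ref{ex:first} by a finite list of values indexed by $I_j$, and let the group coordinate decide which entry is read. A \emph{labeling} of a compact metric space $(Z,d)$ is a sequence $s$ of maps $s_j\colon I_j\to Z$ that is asymptotically dense: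
\[
\sup_{z\in Z}\ \min_{\alpha\in I_j}d(z,s_j(\alpha))\to0\qquad(j\to\infty).
\]
It defines a locally constant map
\[
f_s\colon B\setminus\Sigma\to Z,\qquad f_s(w,y)=s_j\bigl(y_j(o_j)\bigr)\quad\text{for }w\in D_j .
\]

\begin{proposition}\label{prop:label}
For every labeling $s$ the map $f_s$ is fully oscillating. Let $s$, $s'$ be labelings of $Z$, $Z'$ and let $g\colon Z\to Z'$ be a homeomorphism. If there are $\gamma_j\in\operatorname{Sym}(I_j)$ with
\begin{equation}\label{eq:match}
\delta_j:=\max_{\alpha\in I_j}d'\bigl(s'_j(\gamma_j\alpha),\,g(s_j(\alpha))\bigr)\to0,
\end{equation}
then $X(f_s)$ and $X(f_{s'})$ are conjugate.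
\end{proposition}

\begin{proof}
Let $b=(w^*,y)\in\Sigma$ and $z\in Z$. Choose $\alpha_j\in I_j$ with $s_j(\alpha_j)\to z$, choose $w^j\in D_j$ outside the orbit of $w^*$, and let $y^j\in G$ agree with $y$ in all coordinates except the $j$th, where it is a permutation sending $o_j$ to $\alpha_j$. Then $b^j=(w^j,y^j)\in B_{\mathrm{reg}}$, $b^j\to b$ by \eqref{eq:Dj}, and $f_s(b^j)=s_j(\alpha_j)\to z$.

For the second claim apply Lemma~\ref{lem:lift} with $\lambda=\lambda_\gamma$, $\gamma=(\gamma_j)_j\in G$. If $b=(w,y)$ with $w\in D_j$ and $\alpha=y_j(o_j)$, then $f_s(b)=s_j(\alpha)$ and $f_{s'}(\lambda_\gamma b)=s'_j(\gamma_j\alpha)$, so the distance in \eqref{eq:asymp} is at most $\delta_j$. Along a sequence converging to a point of $\Sigma$ we have $j\to\infty$ by \eqref{eq:Dj}.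
\end{proof}

This reconciles the goal with rigidity: the conjugacy is determined by the single point $\gamma\in G$, and $\gamma$ encodes $g$ through the finite approximations $\gamma_j$. The order of the values no longer matters. Their multiplicities still do.

\section{Matchings in cones}\label{sec:cones}

We need index sets $I_j$, the same for all spaces, and labelings such that \eqref{eq:match} can be solved for every homeomorphism considered. On a disconnected space this can be impossible.

\begin{remark}\label{rem:cantor}
Let $s$ be a labeling of a Cantor set $Z$, and let $\emptyset\ne V\subsetneq U\subsetneq Z$ be clopen. The sets $U$, $V$ and their complements are Cantor sets, so there is a homeomorphism $g$ of $Z$ with $g(U)=V$. If \eqref{eq:match} holds with $s'=s$, then once $\delta_j$ is less than the distance from $V$ to $Z\setminus V$ we have $s_j(\alpha)\in U\iff s_j(\gamma_j\alpha)\in V$. Then $|s_j^{-1}(U)|=|s_j^{-1}(V)|$, so $s_j$ misses the nonempty open set $U\setminus V$ for all large $j$, contradicting asymptotic density.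
\end{remark}

A surplus of labels in one region must be able to move elsewhere in small steps. In a cone every point is joined to the vertex by a ray, and a homeomorphism of the base induces one of the cone that preserves heights and fixes the vertex. If each height carries far more labels than all lower heights together, any surplus is absorbed one step higher. A cone is also connected, as Lemma~\ref{lem:blowup}(iii) requires.

On $Q^+=Q\times[0,1]$ use the metric $d((u,t),(u',t'))=\rho(u,u')+|t-t'|$. For $x\in Q$ and $t\in[0,1]$ let $[x,t]=((1-t)x,\,t)\in Q^+$, with coordinatewise multiplication, and for nonempty compact $M\subseteq Q$ let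
\[
C(M)=\{[x,t]:x\in M,\ t\in[0,1]\}.
\]
The point $v=[x,1]=(0,1)$ is the \emph{vertex}. The map $(x,t)\mapsto[x,t]$ is a continuous surjection $M\times[0,1]\to C(M)$, and it restricts to a homeomorphism $M\times[0,1)\to C(M)\setminus\{v\}$ with inverse $(u,t)\mapsto(u/(1-t),t)$. So $C(M)$ is compact, connected, and has more than one point. Comparing $(1-t)x$ with $(1-t)x'$ and then with $(1-t')x'$, and using $\rho(x',0)\le1$, we get
\begin{equation}\label{eq:cone}
d([x,t],[x',t'])\le(1-t)\rho(x,x')+2|t-t'| .
\end{equation}
In particular $d([x,t],v)\le2(1-t)$. For a homeomorphism $g\colon M\to M'$ put $\hat g[x,t]=[g(x),t]$. This is a bijection $C(M)\to C(M')$, continuous off $v$, and continuous at $v$ by the last inequality; so it is a homeomorphism.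

For $j\ge1$ put $a_{j,0}=1$ and $a_{j,m+1}=j(a_{j,0}+\dots+a_{j,m})$, so that $a_{j,0}+\dots+a_{j,m}=(j+1)^m$, and let
\[
I_j=\{(i,m,l):1\le i\le j,\ 0\le m\le j,\ 1\le l\le a_{j,m}\}.
\]
We call $m$ the \emph{level} of $(i,m,l)$. The recursion is designed so that
\begin{equation}\label{eq:levels}
\#\{\alpha\in I_j:\text{level of }\alpha\le m\}=a_{j,m+1}\qquad(0\le m\le j-1).
\end{equation}
We have $|I_j|=j(j+1)^j$, so $|I_2|=18\ge3$. From now on $G$, $(B,T)$, $\Sigma$ and $D_j$ are those of Section~\ref{sec:base} for these sets $I_j$; none of them depends on $M$. With $\xi_i$ from Theorem~\ref{thm:S}, define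
\[
s^M_j(i,m,l)=[\xi_i(M),\,m/j],\qquad\varepsilon_j(M)=\sup_{x\in M}\min_{i\le j}\rho(x,\xi_i(M)).
\]
For each $\varepsilon>0$ finitely many $\varepsilon$-balls around the points $\xi_i(M)$ cover $M$, so $\varepsilon_j(M)\to0$. By \eqref{eq:cone} every $[x,t]$ is within $\varepsilon_j(M)+2/j$ of a value of $s^M_j$. Hence $s^M$ is a labeling of $C(M)$.

\begin{example}\label{ex:two}
Let $M=\{p,q\}$, suppose $\xi_2(M)=q$ and $\xi_i(M)=p$ for $i\ne2$, and let $g$ exchange $p$ and $q$. Parametrize the arc $C(M)$ by $[-1,1]$, with $[p,t]$ at $t-1$ and $[q,t]$ at $1-t$; then $\hat g(r)=-r$. For $j=3$ the multiplicities are $a_{3,m}=1,3,12,48$. The ray over $p$ receives them twice and the ray over $q$ once, and the $3\cdot48$ labels of level $3$ sit at the vertex. The numbers of labels at each position, and their running totals from the left, are as follows.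
\[
\begin{array}{l|ccccccc}
\text{position}&-1&-\frac23&-\frac13&0&\frac13&\frac23&1\\ \hline
s_3^M&2&6&24&144&12&3&1\\
\hat g\circ s_3^M&1&3&12&144&24&6&2\\ \hline
\text{totals for } s_3^M&2&8&32&176&188&191&192\\
\text{totals for } \hat g\circ s_3^M&1&4&16&160&184&190&192
\end{array}
\]
List both families from left to right and match the $n$th label with the $n$th label. Each running total is at most the total of the other family in the next column (for instance $2\le4$, $8\le16$, $32\le160$, $176\le184$, $188\le190$, $191\le192$), so matched labels are at most one column apart. The surplus on the left passes through the vertex to the right.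

The growth of the multiplicities is needed. If all $a_{j,m}$ were $1$, then $s^M_j$ would have $j-1$ labels at $-1$, while $\hat g\circ s_j^M$ would have one label at each of $-1,-1+\frac1j,\dots,-\frac1j$. One of the $j-1$ labels at $-1$ would have a partner at least $1-\frac2j$ away.
\end{example}

In general there is no order to match along, and Hall's theorem replaces the comparison of running totals.

\begin{lemma}\label{lem:match}
Let $g\colon M\to M'$ be a homeomorphism of nonempty compact subsets of $Q$. There are $\gamma_j\in\operatorname{Sym}(I_j)$ with $\max_{\alpha\in I_j}d\bigl(s^{M'}_j(\gamma_j\alpha),\hat g(s^M_j(\alpha))\bigr)\to0$.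
\end{lemma}

\begin{proof}
Let $\omega(\varepsilon)=\sup\{\rho(g(x),g(\tilde x)):\rho(x,\tilde x)\le\varepsilon\}$, which tends to $0$ with $\varepsilon$ by uniform continuity, and let $\delta_j=\varepsilon_j(M')+\omega(\varepsilon_j(M))+2/j\to0$. Fix $j$, write $x_i=\xi_i(M)$ and $x'_i=\xi_i(M')$, and for $\alpha,\alpha'\in I_j$ write $\alpha\sim\alpha'$ if $d(\hat g(s^M_j(\alpha)),s^{M'}_j(\alpha'))\le\delta_j$. Three families of pairs are related.
\begin{enumerate}
\item[(a)] Let $\alpha=(i,m,l)$ with $m\le j-1$. Choose $i'\le j$ with $\rho(g(x_i),x'_{i'})\le\varepsilon_j(M')$. By \eqref{eq:cone}, $\alpha\sim(i',m+1,l')$ for all $l'\le a_{j,m+1}$.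
\item[(b)] Let $\alpha'=(i',m',l')$ with $m'\le j-1$. Choose $i\le j$ with $\rho(x_i,g^{-1}(x'_{i'}))\le\varepsilon_j(M)$, so that $\rho(g(x_i),x'_{i'})\le\omega(\varepsilon_j(M))$. By \eqref{eq:cone}, $(i,m'+1,l)\sim\alpha'$ for all $l\le a_{j,m'+1}$.
\item[(c)] If $\alpha$ and $\alpha'$ have level $j$, then $\alpha\sim\alpha'$, since both labels are the vertex.
\end{enumerate}
We verify Hall's condition for a nonempty $A\subseteq I_j$.

Suppose first that the largest level $m$ occurring in $A$ is at most $j-1$. By (a) and \eqref{eq:levels}, $|N(A)|\ge a_{j,m+1}\ge|A|$. The same count with (b) in place of (a) gives: if $A'\subseteq I_j$ has only levels at most $j-1$, then $N^*(A')=\{\alpha:\alpha\sim\alpha'\text{ for some }\alpha'\in A'\}$ satisfies $|N^*(A')|\ge|A'|$.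

Suppose now that $A$ contains an element of level $j$. By (c), $A'=I_j\setminus N(A)$ has only levels at most $j-1$. No element of $A$ is related to an element of $A'$, so $A\cap N^*(A')=\emptyset$, and
\[
|A|\le|I_j|-|N^*(A')|\le|I_j|-|A'|=|N(A)| .
\]
Theorem~\ref{thm:Hall} gives an injection $\gamma_j\colon I_j\to I_j$ with $\alpha\sim\gamma_j\alpha$, and it is a permutation because $I_j$ is finite.
\end{proof}

For nonempty compact $M\subseteq Q$ let $f_M=f_{s^M}$ and $X_M=X(f_M)\subseteq B\times(Q^+)^{\mathbb Z}$.

\begin{corollary}\label{cor:XM}
The system $(X_M,\tau)$ is minimal and is an almost one-to-one extension of the Cantor minimal system $(B,T)$. Every component of $X_M$ is a point or is homeomorphic to $C(M)$, and the second kind occurs. If $M\cong M'$, then $X_M$ and $X_{M'}$ are conjugate.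
\end{corollary}

\begin{proof}
Combine Lemma~\ref{lem:blowup}, Proposition~\ref{prop:label} and Lemma~\ref{lem:match}.
\end{proof}

\section{Recovering a space from a cone}\label{sec:recover}

The phase space $X_M$ determines $C(M)$, but the cone can forget its base: the cones over one point and over two points are both arcs. We therefore decorate a space $K$ before taking the cone, by adding isolated points that accumulate exactly on $K$. Over an isolated point the cone has a free segment, whose lower end is recognizable topologically. If $K$ is one point, the decorated space is a convergent sequence with its limit, the cone is a fan of segments joined at $v$ and converging to a limit segment, and the free ends converge to the foot of the limit segment, which is $K$.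

For nonempty compact $K\subseteq Q$ let
\[
P_K=\{(\xi_i(K),1/j):1\le i\le j\},\qquad M_K=(K\times\{0\})\cup P_K\subseteq Q^+ .
\]
Each height $1/j$ carries finitely many points of $P_K$, and at least one. So $P_K$ is countably infinite, its points are isolated in $M_K$, and its accumulation points lie in $K\times\{0\}$. Conversely, each $(x,0)$ with $x\in K$ is the limit of points $(\xi_{i_j}(K),1/j)$ with $i_j\le j$, since $\varepsilon_j(K)\to0$. Hence $M_K=\overline{P_K}$ is compact, and $K\mapsto M_K$ is Borel by Lemma~\ref{lem:borel}. When forming $C(M_K)$ and $X_{M_K}$ we regard $M_K$ as a subset of $Q$ by re-indexing the coordinates of $Q^+=Q\times[0,1]$.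

The decoration depends on the points $\xi_i(K)$, but its homeomorphism type does not.

\begin{lemma}\label{lem:MK}
If $K\cong K'$, then $M_K\cong M_{K'}$.
\end{lemma}

\begin{proof}
Identify $K$ with $K\times\{0\}$ and $K'$ with $K'\times\{0\}$, and let $g\colon K\to K'$ be a homeomorphism. Enumerate $P_K=\{p_n\}$ and $P_{K'}=\{p'_n\}$ without repetition, and let $k_n\in K$, $k'_n\in K'$ be obtained from $p_n$, $p'_n$ by setting the height to $0$. Then $d(p_n,k_n)\to0$ and $d(p'_n,k'_n)\to0$.

We build a bijection $\sigma$ of $\mathbb N$ by back and forth, defining one value at each stage $q=1,2,\dots$. If $q$ is odd, take the least $n$ not yet in the domain and let $\sigma(n)$ be an index $n'$ not yet in the range with $d(p'_{n'},g(k_n))<1/q$. If $q$ is even, take the least $n'$ not yet in the range, choose $n$ not yet in the domain with $d(p_n,g^{-1}(k'_{n'}))<1/q$, and put $\sigma(n)=n'$. The choices are possible because every neighborhood of a point of $K$ or $K'$ contains infinitely many points of $P_K$ or $P_{K'}$.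

Extend $g$ to a bijection $M_K\to M_{K'}$ by $p_n\mapsto p'_{\sigma(n)}$. Continuity is in question only along sequences $p_{n_i}\to k\in K$. Then $n_i\to\infty$, so $k_{n_i}\to k$, $\sigma(n_i)\to\infty$, and the stages $q_i$ at which $\sigma(n_i)$ was defined tend to infinity. Along the $i$ with $q_i$ odd, $d(p'_{\sigma(n_i)},g(k_{n_i}))<1/q_i$ and $g(k_{n_i})\to g(k)$. Along the $i$ with $q_i$ even, $d(p_{n_i},g^{-1}(k'_{\sigma(n_i)}))<1/q_i$ gives $k'_{\sigma(n_i)}\to g(k)$, and $d(p'_{\sigma(n_i)},k'_{\sigma(n_i)})\to0$. In both cases $p'_{\sigma(n_i)}\to g(k)$. So the extension is a continuous bijection of compact spaces.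
\end{proof}

\begin{lemma}\label{lem:recover}
If $C(M_K)\cong C(M_{K'})$, then $K\cong K'$.
\end{lemma}

\begin{proof}
Call a point $x$ of a topological space a \emph{tip} if every neighborhood of $x$ contains a neighborhood $N$ of $x$ such that $N$ and $N\setminus\{x\}$ are both connected. Let $M=M_K$ and $C=C(M)$, and identify $C\setminus\{v\}$ with $M\times[0,1)$. For $p\in P_K$ the ray $L_p=\{p\}\times[0,1)$ is clopen in $C\setminus\{v\}$. We claim that the tips of $C$ are exactly the points $[p,0]$ with $p\in P_K$.
\begin{itemize}
\item $[p,0]$ with $p\in P_K$ is a tip: take $N=\{p\}\times[0,\varepsilon)$.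
\item $[p,t]$ with $p\in P_K$ and $0<t<1$ is not: a connected neighborhood inside $L_p$ is an interval with $t$ in its interior, and removing $t$ disconnects it.
\item $[k,t]$ with $k\in K\times\{0\}$ and $t<1$ is not: a neighborhood $N\subseteq C\setminus\{v\}$ meets some $L_p$, as $k$ is a limit of points of $P_K$, and is not contained in $L_p$, so $N$ is disconnected.
\item $v$ is not: since $d([x,t],v)\le2(1-t)$, for every neighborhood $N$ of $v$ the set $N\setminus\{v\}$ meets all the rays $L_p$, so it is disconnected.
\end{itemize}
As $P_K$ is dense in $M$, the closure of the set of tips is $\{[x,0]:x\in M\}$. The points of this closure that are not tips form the set $\{[k,0]:k\in K\times\{0\}\}\cong K$. This description of $K$ uses only the topology of $C$.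
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:sandwich}}\label{sec:proof}

We first move the systems $X_M$ into $\mathcal M$ in a Borel way. Fix an embedding $\eta\colon B\to Q$ and identify $Q\times Q^+$ with $Q$ by re-indexing coordinates. The map
\[
\Xi\colon B\times(Q^+)^{\mathbb Z}\to\Omega,\qquad\Xi(b,e)=\bigl((\eta(T^nb),e_n)\bigr)_{n\in\mathbb Z},
\]
is continuous and injective and satisfies $\Xi\tau=S\,\Xi$. So $\Xi(X_M)\in\mathcal M$ is conjugate to $X_M$. Fix $b^\circ\in B_{\mathrm{reg}}$. By minimality $X_M$ is the closure of the orbit of the point over $b^\circ$, that is, of the points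
\[
x_m(M)=\bigl(T^mb^\circ,\ (f_M(T^{m+n}b^\circ))_{n\in\mathbb Z}\bigr),\qquad m\in\mathbb Z .
\]
Each value $f_M(T^kb^\circ)$ equals $[\xi_i(M),m'/j]$, where $i$, $m'$, $j$ depend only on $k$, because $B$, $D_j$, $I_j$ and $o_j$ do not depend on $M$. So each $x_m$ is a Borel function of $M$, and $M\mapsto\Xi(X_M)=\overline{\{\Xi(x_m(M))\}_m}$ is Borel by Lemma~\ref{lem:borel}. Consequently
\[
\Phi(K)=\Xi(X_{M_K})
\]
is a Borel map from the nonempty compact subsets of $Q$ to $\mathcal M$.

\begin{proof}[Proof of Theorem~\ref{thm:sandwich}]
Let $R$ be as in the statement. If $K\cong K'$, then $M_K\cong M_{K'}$ by Lemma~\ref{lem:MK}, so $\Phi(K)$ and $\Phi(K')$ are conjugate by Corollary~\ref{cor:XM}, and hence $R$-related by the first hypothesis on $R$. If $\Phi(K)\,R\,\Phi(K')$, the phase spaces are homeomorphic by the second hypothesis. A homeomorphism maps components with more than one point to such components, so $C(M_K)\cong C(M_{K'})$ by Corollary~\ref{cor:XM}, and $K\cong K'$ by Lemma~\ref{lem:recover}.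

Thus $\Phi$ is a Borel reduction of the homeomorphism relation on nonempty compact subsets of $Q$ to $R$. Composing with the reductions given by Theorem~\ref{thm:Z}, every orbit equivalence relation is Borel reducible to $R$, by a map with values in the range of $\Phi$. Each $\Phi(K)$ is an almost one-to-one extension of the fixed Cantor minimal system $(B,T)$ by Corollary~\ref{cor:XM}.

Flip conjugacy, topological orbit equivalence and homeomorphism of phase spaces all hold between conjugate systems and all imply that the phase spaces are homeomorphic. The first and the last are Borel reducible to orbit equivalence relations by Proposition~\ref{prop:upper}, so they are complete.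
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Conjugacy satisfies both hypotheses of Theorem~\ref{thm:sandwich}, which gives the lower bound. The upper bound is Proposition~\ref{prop:upper}.
\end{proof}

\begin{remark}
Neither hypothesis on $R$ can be omitted. The relation with a single class satisfies only the first, and no relation with two classes reduces to it. Equality on $\mathcal M$ satisfies only the second; it is the orbit equivalence relation of the trivial action of $S_\infty$, so the conclusion fails for it by Theorem~\ref{thm:H}.
\end{remark}

\section{Zero-dimensional systems}\label{sec:zero}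

A compact metrizable space $X$ is zero-dimensional if its clopen subsets form a base. These subsets form a countable Boolean algebra $\operatorname{Clop}(X)$. By Stone duality, for zero-dimensional compact $X$ and $X'$ every isomorphism $\operatorname{Clop}(X)\to\operatorname{Clop}(X')$ has the form $A\mapsto\phi(A)$ for a unique homeomorphism $\phi\colon X\to X'$. A zero-dimensional system is therefore described by a countable structure, and the work lies in producing this structure on a fixed underlying set in a Borel way.

\begin{proof}[Proof of Proposition~\ref{prop:zero}]
Fix a compatible metric on $\Omega$ and a countable base $\mathcal U$ that contains $\emptyset$ and is closed under finite unions. For open $O\subseteq\Omega$ the conditions $X\subseteq O$ and $X\cap O=\emptyset$ on $X\in\mathcal K(\Omega)$ are open and closed, respectively.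

\emph{Clopen sets.} A clopen subset $A$ of $X$ is a union of sets $U\cap X$ with $U\in\mathcal U$, and by compactness a finite union, so $A=U\cap X$ for some $U\in\mathcal U$. Say that $U''\in\mathcal U$ \emph{complements} $U$ in $X$ if $X\subseteq U\cup U''$ and $X\cap U\cap U''=\emptyset$. Then $U\cap X$ is clopen in $X$ if and only if some $U''\in\mathcal U$ complements $U$, which is a Borel condition on $X$. For open $O$, the condition ``$U\cap X$ is clopen and $O\cap X\subseteq U$'' is also Borel: it says that some $U''$ complements $U$ and satisfies $X\cap O\cap U''=\emptyset$.

\emph{Zero-dimensionality is Borel.} The space $X$ is zero-dimensional if and only if for each $n$ there are $U_1,\dots,U_r\in\mathcal U$ of diameter less than $1/n$ that cover $X$ and have $U_i\cap X$ clopen. Such covers give a clopen base. Conversely, cover $X$ by finitely many nonempty clopen sets $A$ of diameter less than $1/(3n)$, and write each as $U\cap X$ with $U$ a finite union of basic sets of diameter less than $1/(3n)$ that meet $A$.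

\emph{The structure.} For zero-dimensional $X\in\mathcal M$ let $\mathfrak A_X$ be the structure on the countable set $(\mathcal U\sqcup\{*\})\times\mathbb N$ with one unary and two binary relations:
\begin{itemize}
\item $\mathsf C(U,n)$ holds if $U\in\mathcal U$ and $U\cap X$ is clopen in $X$;
\item $\mathsf L((U,n),(U',n'))$ holds if both are in $\mathsf C$ and $U\cap X\subseteq U'\cap X$;
\item $\mathsf A((U,n),(U',n'))$ holds if both are in $\mathsf C$ and $S(U\cap X)=U'\cap X$.
\end{itemize}
As $SX=X$, the equation $S(U\cap X)=U'\cap X$ means that $S(U)\cap X\subseteq U'$ and $S^{-1}(U')\cap X\subseteq U$. So all three relations are Borel conditions on $X$, and $X\mapsto\mathfrak A_X$ is Borel.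

Identifying elements of $\mathsf C$ that are $\mathsf L$-related in both directions yields the ordered set $(\operatorname{Clop}(X),\subseteq)$, and $\mathsf A$ becomes the graph of $A\mapsto SA$. An order isomorphism of Boolean algebras is a Boolean isomorphism, so an isomorphism $\mathfrak A_X\to\mathfrak A_{X'}$ induces an isomorphism $\operatorname{Clop}(X)\to\operatorname{Clop}(X')$ commuting with $S$. Conversely, such an isomorphism lifts to the structures: the factor $\mathbb N$ makes the set of representatives of each clopen set countably infinite, the symbol $*$ makes the complement of $\mathsf C$ countably infinite, and we choose bijections between corresponding sets. By Stone duality an isomorphism of the algebras comes from a homeomorphism $\phi$, and it commutes with $S$ if and only if $\phi S$ and $S\phi$ act equally on clopen sets, that is, by uniqueness, if and only if $\phi S=S\phi$. Hence $\mathfrak A_X$ and $\mathfrak A_{X'}$ are isomorphic if and only if $X$ and $X'$ are conjugate.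

Isomorphism of structures on a fixed countably infinite set is the orbit equivalence relation of $S_\infty$ acting by permuting that set. This gives the reduction. If conjugacy on this class were complete, every orbit equivalence relation would be Borel reducible to an $S_\infty$-orbit equivalence relation, contrary to Theorem~\ref{thm:H}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hjorth}
Hjorth, \emph{Classification and Orbit Equivalence Relations}, 2000.

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{LP}
Ruiwen Li and Bo Peng, \emph{Isomorphism of pointed minimal systems is not classifiable by countable structures}, arXiv:2401.11310 (2024).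

\bibitem{Zielinski}
Zielinski, \emph{The complexity of the classification problem of compact metric spaces}, Adv. Math. 291 (2016).

\end{thebibliography}
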